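\title{Rainbow disconnection, Gomory--Hu trees and edge-colorings of multigraphs}

\begin{abstract}
The rainbow disconnection number $\mathrm{rd}(G)$ of a connected graph $G$ is the least number of colors in an edge-coloring in which every two vertices are separated by an edge-cut whose edges have distinct colors. We prove that $\lambda^+(G)\le \mathrm{rd}(G)\le\lambda^+(G)+1$, where $\lambda^+(G)$ is the largest local edge-connectivity of $G$; this is a conjecture posed in a paper of Bai, Huang and Li. The bound holds for multigraphs, and every pair of vertices can be separated by a rainbow cut of minimum size. A Gomory--Hu tree reduces the problem to proper edge-colorings of multigraphs whose maximum degree and density are at most $\lambda^+(G)$, and the Goldberg--Seymour theorem colors these. Without that theorem we obtain the bound for $\lambda^+\le 23$ and a weaker bound in general. The value $\lambda^++1$ is attained by simple graphs for $\lambda^+=3$, $\lambda^+=4$ and every $\lambda^+\ge 7$, and never for $\lambda^+\le 2$. Conversely, the bound for simple graphs implies an edge-coloring statement of Goldberg--Seymour type for highly edge-connected regular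 multigraphs.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

All graphs are finite and undirected. A \emph{multigraph} may have parallel edges but no loops; it is \emph{simple} if it has no parallel edges. Let $G$ be a connected multigraph with at least two vertices. A \emph{coloring of $G$ with $q$ colors} is any map $\varphi\colon E(G)\to[q]=\{1,\dots,q\}$; adjacent edges may receive the same color. A set of edges is \emph{rainbow} if no two of its edges have the same color. For distinct vertices $u,v$, a \emph{$u$-$v$-cut} is a set $F$ of edges such that $u$ and $v$ lie in different components of $G-F$. The colored multigraph is \emph{rainbow disconnected} if for every two distinct vertices $u,v$ some $u$-$v$-cut is rainbow, and the \emph{rainbow disconnection number} $\mathrm{rd}(G)$ is the least number of colors that makes $G$ rainbow disconnected.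

The \emph{local edge-connectivity} $\lambda_G(u,v)$ is the maximum number of pairwise edge-disjoint $u$-$v$ paths; it is a standard fact that it equals the minimum size of a $u$-$v$-cut. The \emph{upper edge-connectivity} of $G$ is
\[
\lambda^+(G)=\max\{\lambda_G(u,v): u,v\in V(G),\ u\ne v\}.
\]
If $\lambda_G(u,v)=\lambda^+(G)$, a rainbow $u$-$v$-cut has at least $\lambda^+(G)$ edges, all of different colors. Hence $\mathrm{rd}(G)\ge\lambda^+(G)$. Each single pair of vertices can be served with $\lambda^+(G)$ colors, and the question is how much it costs to serve all pairs with one coloring. The conjecture posed in the paper of Bai, Huang and Li~\cite{BHL} is that it costs at most one color: every connected simple graph $G$ with at least two vertices satisfies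
\begin{equation}\label{eq:conj}
\lambda^+(G)\le\mathrm{rd}(G)\le\lambda^+(G)+1 .
\end{equation}

Proper edge-colorings suggest this answer. The \emph{star} of a vertex $u$, the set of edges at $u$, is a $u$-$v$-cut for every $v\neq u$. A coloring is \emph{proper} if every star is rainbow, and the chromatic index $\chi'(G)$ is the least number of colors in a proper coloring. Thus $\mathrm{rd}(G)\le\chi'(G)$. If $G$ is simple, $k$-regular and $k$-edge-connected, then $\lambda^+(G)=k$, and \eqref{eq:conj} follows from the bound $\chi'\le\Delta+1$ for simple graphs of maximum degree $\Delta$ (a special case of Theorem~\ref{thm:GS} below). One star may even be spared, because every pair of vertices contains a vertex other than a given vertex $w$: a triangle needs three colors in a proper coloring, but the colors $1,1,2$ leave only one star non-rainbow, so $\mathrm{rd}=\lambda^+=2$. This freedom does not always save a color; the Petersen graph has $\lambda^+=3$ and $\mathrm{rd}\geq 4$, as we show in Section~\ref{sec:sharp}.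

In general stars are the wrong cuts. A tree has $\lambda^+=\mathrm{rd}=1$, since each of its edges is a cut, while its degrees can be arbitrarily large. We therefore need another family of cuts, each of size at most $\lambda^+(G)$, that separates all pairs and is structured enough to be colored all at once. The fundamental cuts of a Gomory--Hu tree form such a family. After suitable contractions they become stars again, and the problem becomes one of proper edge-coloring. Contraction creates parallel edges, however, and for multigraphs the bound $\Delta+1$ is false.

\subsection{Edge-colorings of multigraphs}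

For a vertex set $S$ of a multigraph $Q$, let $E(S)$ be the set of edges with both ends in $S$ and $\delta(S)$ the set of edges with exactly one end in $S$; a subscript names the multigraph when needed. Counting ends of edges gives
\begin{equation}\label{eq:handshake}
\sum_{x\in S}d(x)=2|E(S)|+|\delta(S)| .
\end{equation}
The color classes of a proper coloring are matchings, and a matching has at most $(|S|-1)/2$ edges inside a set $S$ of odd size. Hence $\chi'(Q)\ge\Gamma(Q)$, where the \emph{density} $\Gamma(Q)$ is
\[
\Gamma(Q)=\max\Big\{\Big\lceil \frac{2|E(S)|}{|S|-1}\Big\rceil : S\subseteq V(Q),\ |S|\ge 3\text{ odd}\Big\},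
\]
and $\Gamma(Q)=0$ if $|V(Q)|<3$. For instance, the triangle with every edge replaced by $r$ parallel edges has $\Delta=2r$ and $\chi'=\Gamma=3r$. It attains the bound $\chi'\le\frac32\Delta$ of Shannon (1949). The Goldberg--Seymour theorem says that density is the only reason for needing more than $\Delta+1$ colors.

\begin{theorem}[Goldberg--Seymour theorem; Chen, Jing and Zang~\cite{CJZ}]\label{thm:GS}
Every multigraph $Q$ satisfies $\chi'(Q)\le\max\{\Delta(Q)+1,\Gamma(Q)\}$.
\end{theorem}

If $Q$ is simple, then $\Gamma(Q)\le\Delta+1$. Indeed, $2|E(S)|/(|S|-1)$ is at most $|S|$ and at most $\Delta+\Delta/(|S|-1)$; use the first bound when $|S|\le\Delta+1$ and the second otherwise. So the theorem contains the bound $\chi'\le\Delta+1$ used above.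

The quantity that governs rainbow disconnection is
\[
s(k)=\max\{\chi'(Q): Q\text{ a multigraph with }\Delta(Q)\le k\text{ and }\Gamma(Q)\le k\}.
\]
It is finite by Shannon's bound, and $s(k)\ge k$ because of two vertices joined by $k$ parallel edges.

\subsection{Results}

The core of the paper is the following reduction. Its proof does not depend on Theorem~\ref{thm:GS}.

\begin{theorem}\label{thm:reduction}
Let $G$ be a connected multigraph with at least two vertices and let $k=\lambda^+(G)$. There is a coloring of $G$ with $s(k)$ colors in which, for all $u\ne v$, some $u$-$v$-cut of the minimum size $\lambda_G(u,v)$ is rainbow. Hence $\lambda^+(G)\le\mathrm{rd}(G)\le s(\lambda^+(G))$.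
\end{theorem}

Every bound on $s(k)$ now gives a bound on $\mathrm{rd}$. We cite Theorem~\ref{thm:GS} from the arXiv paper~\cite{CJZ}. Part (ii) of the next theorem records what follows from results published in journals alone, and part (iii) needs no deep input.

\begin{theorem}\label{thm:main}
Let $G$ be a connected multigraph with at least two vertices and let $k=\lambda^+(G)$.
\begin{enumerate}
\item[(i)] $k\le\mathrm{rd}(G)\le k+1$. Moreover, there is a coloring with $k+1$ colors in which every pair $u\neq v$ has a rainbow $u$-$v$-cut of size exactly $\lambda_G(u,v)$.
\item[(ii)] Without the use of Theorem~\ref{thm:GS}, and with Theorem~\ref{thm:CGKPS} in its place: the statements in \textup{(i)} hold whenever $k\le 23$, and $\mathrm{rd}(G)\le k+\lfloor\sqrt[3]{k/2}\rfloor$ for all $k$.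
\item[(iii)] If $k\le2$, then $\mathrm{rd}(G)=k$.
\end{enumerate}
\end{theorem}

Part (i) proves the conjecture \eqref{eq:conj}. The extra color is needed for the following values of $k$.

\begin{theorem}\label{thm:sharp}
For $k=3$, for $k=4$ and for every $k\ge7$ there is a connected simple graph $G$ with $\lambda^+(G)=k$ and $\mathrm{rd}(G)\ge k+1$; hence $\mathrm{rd}(G)=k+1$.
\end{theorem}

We make no claim for $k=5$ and $k=6$. Since \eqref{eq:conj} concerns simple graphs, one may ask whether the detour through multigraphs can be avoided. The last theorem shows that an input of Goldberg--Seymour type is needed: the conjecture for simple graphs already implies that certain multigraphs have chromatic index at most $k+1$.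

\begin{theorem}\label{thm:converse}
Let $k\ge4$, and suppose that \eqref{eq:conj} holds for all connected simple graphs $G$ with $\lambda^+(G)=k$. Let $H$ be a connected $k$-regular multigraph on $n\ge3$ vertices such that $|\delta(S)|\ge k+2$ whenever $2\le|S|\le n-2$. Then $H$ has a vertex $w$ with $\chi'(H-w)\le k+1$.
\end{theorem}

Section~\ref{sec:GH} recalls Gomory--Hu trees. Sections~\ref{sec:reduction} and~\ref{sec:bounds} prove Theorems~\ref{thm:reduction} and~\ref{thm:main}. Section~\ref{sec:rigid} studies multigraphs whose only small cuts are stars and proves Theorem~\ref{thm:converse}, and Section~\ref{sec:sharp} builds the graphs of Theorem~\ref{thm:sharp}.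

\section{Cuts and Gomory--Hu trees}\label{sec:GH}

It suffices to work with cuts of the form $\delta(X)$. If $u\in X$ and $v\notin X$, then every $u$-$v$ path uses an edge of $\delta(X)$, so $\delta(X)$ is a $u$-$v$-cut; we say that $X$ \emph{separates} $u$ from $v$. Conversely, if $F$ is a $u$-$v$-cut and $X$ is the vertex set of the component of $G-F$ containing $u$, then $X$ separates $u$ from $v$ and $\delta(X)\subseteq F$. Subsets of rainbow sets are rainbow, so we have two facts.
\begin{enumerate}
\item[(C1)] $\lambda_G(u,v)$ is the minimum of $|\delta(X)|$ over all sets $X$ separating $u$ from $v$.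
\item[(C2)] If $G$ is rainbow disconnected with $q$ colors, then for all $u\ne v$ some set $X$ separating $u$ from $v$ has $\delta(X)$ rainbow; in particular $|\delta(X)|\le q$.
\end{enumerate}

Let $T$ be a tree with vertex set $V(G)$; its edges need not be edges of $G$. For $f\in E(T)$ the \emph{fundamental cut} $\delta(f)$ is $\delta_G(C)$, where $C$ is the vertex set of either component of $T-f$.

\begin{theorem}[Gomory and Hu~\cite{GH}; see also~\cite{Sch}]\label{thm:GH}
Every connected multigraph $G$ has a tree $T$ on $V(G)$ such that $|\delta(f)|=\lambda_G(x,y)$ for every edge $f=xy$ of $T$.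
\end{theorem}

Such a tree is a \emph{Gomory--Hu tree} of $G$. Its $|V(G)|-1$ fundamental cuts contain a minimum cut for every pair of vertices.

\begin{lemma}\label{lem:GHpath}
Let $T$ be a Gomory--Hu tree of $G$, let $u\ne v$, and let $f$ be an edge of the $u$-$v$ path in $T$ for which $|\delta(f)|$ is smallest. Then $\delta(f)$ is a $u$-$v$-cut of size $\lambda_G(u,v)$.
\end{lemma}

\begin{proof}
The vertices $u$ and $v$ lie in different components of $T-f$, so $\delta(f)$ is a $u$-$v$-cut. Let $X$ separate $u$ from $v$. Some edge $g=xy$ of the path has $x\in X$ and $y\notin X$, so $|\delta(X)|\ge\lambda_G(x,y)=|\delta(g)|\ge|\delta(f)|$ by (C1). By (C1) again, $\lambda_G(u,v)\geq|\delta(f)|$.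
\end{proof}

\section{Local colorings and gluing}\label{sec:reduction}

Throughout this section $G$ is a connected multigraph with at least two vertices, $k=\lambda^+(G)$, and $T$ is a Gomory--Hu tree of $G$. By Lemma~\ref{lem:GHpath}, Theorem~\ref{thm:reduction} follows once we find a coloring with $s(k)$ colors in which every fundamental cut is rainbow.

If $T$ is a star with center $v$, the fundamental cuts are the stars in $G$ of the vertices other than $v$. These vertices have degree at most $k$, and it is enough to color $G-v$ properly and then, at each vertex $x\neq v$, to give the edges from $x$ to $v$ distinct colors not yet used at $x$. For a general tree, the same picture appears around each vertex $v$ once the branches of $T$ at $v$ are contracted.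

For an edge $e=xy$ of $G$ let $T[e]$ be the $x$-$y$ path in $T$. The ends of $e$ lie in different components of $T-f$ exactly when $T[e]$ uses $f$, so
\begin{equation}\label{eq:path}
e\in\delta(f)\iff f\in E(T[e]).
\end{equation}
For $v\in V(G)$ let $E_v$ be the set of edges $e$ of $G$ such that $T[e]$ contains $v$. By \eqref{eq:path}, $\delta(f)\subseteq E_v$ whenever $v$ is an end of $f$.

Fix $v$. Let $C_1,\dots,C_d$ be the vertex sets of the components of $T-v$, and let $u_i$ be the neighbor of $v$ in $T$ that lies in $C_i$. Let $M_v$ be obtained from $G$ by identifying each $C_i$ to a single vertex $t_i$ and deleting the loops, and let $Q_v=M_v-v$. An edge $e$ of $G$ becomes a loop exactly when both ends lie in one $C_i$, that is, when $T[e]$ avoids $v$. So the edge set of $M_v$ is $E_v$. The star of $t_i$ in $M_v$ is $\delta_G(C_i)=\delta(vu_i)$, and therefore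
\begin{equation}\label{eq:degree}
d_{M_v}(t_i)=|\delta_G(C_i)|=\lambda_G(u_i,v)\le k .
\end{equation}
The fundamental cuts of the tree edges at $v$ have become the stars of $M_v$ at the vertices other than $v$.

\begin{example}\label{ex:sun}
Let $G$ consist of a triangle $abc$ and three more vertices $x,y,z$, with $x$ adjacent to $b,c$, with $y$ adjacent to $a,c$, and with $z$ adjacent to $a,b$ (Figure~\ref{fig:sun}). The paths $ab$, $azb$, $acb$, $aycxb$ are edge-disjoint and $\Delta(G)=4$, so $\lambda_G(a,b)=4=k$, and $\lambda_G(a,c)=4$ by symmetry. Each of $x,y,z$ has degree $2$ and lies on a triangle with its two neighbors, so $\lambda_G(a,y)=\lambda_G(a,z)=\lambda_G(b,x)=2$. The tree $T$ with edges $ab,ac,ay,az,bx$ is a Gomory--Hu tree: its fundamental cuts are $\delta(\{b,x\})=\{ab,bc,bz,cx\}$ and the stars of $c,y,z,x$, of sizes $4,4,2,2,2$. (A star centered at $a$ would also be a Gomory--Hu tree; we choose $T$ to see contraction and gluing.)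

At $a$, the branch $\{b,x\}$ becomes a vertex $t$. The multigraph $Q_a$ has the edges $bc$, $cx$, $bz$, $cy$, and $bc,cx$ are parallel edges between $t$ and $c$, although $G$ is simple. Color them properly by $1,2,3,3$. The edges $ab$ and $ac$ must then receive color $4$, and we give $ay$ and $az$ color $1$.

At $b$, the branch $\{a,c,y,z\}$ becomes a vertex $t'$, and $E_b=\{ab,bc,bz,cx,bx\}$. The only edge of $Q_b$ is $cx$. Suppose that, working independently, we color $cx$ by $1$, the edges $ab,bc,bz$ by $2,3,4$, and $bx$ by $2$. The two colorings overlap in $\delta(ab)=\{ab,bc,bz,cx\}$ and disagree there. But both are rainbow on this set, so renaming the colors of the second coloring by $1\mapsto2$, $2\mapsto4$, $3\mapsto1$, $4\mapsto3$ makes them agree, and $bx$ receives color $4$.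

All edges are now colored and all five fundamental cuts are rainbow, so $\mathrm{rd}(G)=4$. Neither the star of $a$ nor the star of $b$ is rainbow; the pair $a,b$ is served by $\delta(\{b,x\})$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[v/.style={circle,draw,fill=white,inner sep=1pt,minimum size=14pt},l/.style={fill=white,inner sep=1.5pt,font=\footnotesize}]
\node[v] (z) at (0,0) {$z$}; \node[v] (a) at (2,0) {$a$}; \node[v] (y) at (4,0) {$y$};
\node[v] (b) at (1,1.7) {$b$}; \node[v] (c) at (3,1.7) {$c$}; \node[v] (x) at (2,3.4) {$x$};
\draw[very thick] (a)--node[l]{4}(b) (a)--node[l]{4}(c) (a)--node[l]{1}(y) (a)--node[l]{1}(z) (b)--node[l]{4}(x);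
\draw (b)--node[l]{1}(c) (c)--node[l]{2}(x) (b)--node[l]{3}(z) (c)--node[l]{3}(y);
\begin{scope}[xshift=6cm]
\node[v] (z2) at (0,0) {$z$}; \node[v] (a2) at (2,0) {$a$}; \node[v] (y2) at (4,0) {$y$};
\node[v] (t2) at (1,1.7) {$t$}; \node[v] (c2) at (3,1.7) {$c$};
\draw[dashed] (a2)--node[l]{4}(t2) (a2)--node[l]{4}(c2) (a2)--node[l]{1}(y2) (a2)--node[l]{1}(z2);
\draw (t2)--node[l]{3}(z2) (c2)--node[l]{3}(y2);
\draw (t2) to[bend left=30] node[l]{2} (c2);
\draw (t2) to[bend right=15] node[l]{1} (c2);
\end{scope}
\end{tikzpicture}
\caption{Left: a simple graph $G$ with $\lambda^+(G)=4$, a Gomory--Hu tree (thick edges), and a coloring with four colors in which every fundamental cut of the tree is rainbow. Right: the multigraph $M_a$ obtained by contracting the branch $\{b,x\}$ of the tree to a vertex $t$. Its solid edges form $Q_a=M_a-a$ and are properly colored.}\label{fig:sun}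
\end{figure}

The example shows the two steps of the proof: color each $Q_v$ properly, then glue along the tree. The difficulty in the first step is that the degree bound \eqref{eq:degree} is not enough. For $k=4$ it would allow $Q_v$ to contain the triangle $t_1t_2t_3$ with every edge doubled, which needs six colors. This cannot happen. All four edges at each $t_i$ would stay inside the triangle, so no edge of $G$ would leave $C_1\cup C_2\cup C_3$, whereas $u_1$ is joined to $v$ by four edge-disjoint paths. The same count bounds the density in general: the edge-disjoint paths from $u_j$ to $v$ force at least $d_{M_v}(t_j)$ edges to leave any union of branches containing $C_j$.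

\begin{lemma}\label{lem:local}
For every $v\in V(G)$ we have $\Delta(Q_v)\le k$ and $\Gamma(Q_v)\le k$.
\end{lemma}

\begin{proof}
The first bound is \eqref{eq:degree}. Let $S\subseteq V(Q_v)$ with $|S|\ge3$ odd, let $U$ be the union of the sets $C_i$ with $t_i\in S$, and fix $t_j\in S$. Then $U$ separates $u_j$ from $v$, so $|\delta_G(U)|\ge\lambda_G(u_j,v)=d_{M_v}(t_j)$ by (C1) and \eqref{eq:degree}. Since $\delta_{M_v}(S)=\delta_G(U)$, identity \eqref{eq:handshake} in $M_v$ gives
\[
2|E_{Q_v}(S)|=\sum_{t_i\in S}d_{M_v}(t_i)-|\delta_G(U)|\le\sum_{t_i\in S,\ i\ne j}d_{M_v}(t_i)\le k(|S|-1).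
\]
So $2|E_{Q_v}(S)|/(|S|-1)\le k$, and this remains true after rounding up.
\end{proof}

The Gomory--Hu property is used twice here. The degree bound needs only that the fundamental cuts have at most $k$ edges; the density bound needs that $\delta(vu_j)$ is a \emph{minimum} $u_j$-$v$-cut. Deleting $v$ is necessary for both bounds. If $G=T$ is a star with center $v$ and many leaves, then $M_v=G$ has large degree at $v$ while $k=1$. If $G$ is a triangle and $T$ is a path with middle vertex $v$, then $\Gamma(M_v)=3$ while $k=2$.

\begin{lemma}\label{lem:localcoloring}
For every $v\in V(G)$ there is a coloring $\varphi_v\colon E_v\to[s(k)]$ under which $\delta(f)$ is rainbow for every edge $f$ of $T$ incident with $v$.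
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:local}, $Q_v$ has a proper coloring with $s(k)$ colors. The remaining edges of $M_v$ join $v$ to some $t_i$. For each $i$, give the edges between $t_i$ and $v$ distinct colors that are not used on the edges of $Q_v$ at $t_i$. There are enough colors because $d_{M_v}(t_i)\le k\le s(k)$, and the choices for different $i$ concern different edges. Now the star of each $t_i$, which is $\delta(vu_i)$, is rainbow.
\end{proof}

In the second step the local colorings must be made consistent. This is possible because, when the tree is grown one vertex at a time, the new set $E_v$ meets the edges colored so far in a single fundamental cut, and any two rainbow colorings of a set differ by a permutation of the colors.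

\begin{proof}[Proof of Theorem~\ref{thm:reduction}]
The lower bound was proved in Section~\ref{sec:intro}. Put $q=s(k)$, and order $V(G)$ as $v_1,\dots,v_n$ so that each set $\{v_1,\dots,v_j\}$ induces a subtree of $T$. Let $F_j=E_{v_1}\cup\dots\cup E_{v_j}$. We define $\varphi$ on $F_1,F_2,\dots$ in turn so that, for each $i\le j$, the restriction of $\varphi$ to $E_{v_i}$ is $\varphi_{v_i}$ followed by a permutation of $[q]$. Start with $\varphi=\varphi_{v_1}$ on $F_1$.

Suppose $\varphi$ is defined on $F_j$ with $j<n$. Let $w=v_{j+1}$, let $p$ be the unique neighbor of $w$ in $T$ among $v_1,\dots,v_j$, and let $f=pw$. We claim that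
\[
E_w\cap F_j=\delta(f).
\]
If $T[e]$ contains $w$ and some $v_i$ with $i\le j$, it contains the $w$-$v_i$ path of $T$. This path consists of $f$ and the $p$-$v_i$ path in the subtree on $\{v_1,\dots,v_j\}$, so $e\in\delta(f)$ by \eqref{eq:path}. Conversely, $\delta(f)\subseteq E_w\cap E_p\subseteq E_w\cap F_j$.

The set $\delta(f)$ is rainbow under $\varphi_w$, since $f$ is incident with $w$. It is rainbow under $\varphi$, since $f$ is incident with $p$ and $\varphi$ agrees on $E_p$ with $\varphi_p$ up to a permutation. So $\varphi_w(e)\mapsto\varphi(e)$, for $e\in\delta(f)$, is a well-defined injective map between subsets of $[q]$, and it extends to a permutation $\sigma$ of $[q]$. Define $\varphi=\sigma\circ\varphi_w$ on $E_w$. This agrees with the old values on $E_w\cap F_j$.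

Every edge $xy$ of $G$ lies in $E_x$, so $F_n=E(G)$. For an edge $f$ of $T$ with an end $v$, the cut $\delta(f)\subseteq E_v$ is rainbow under $\varphi_v$, hence under $\varphi$. Lemma~\ref{lem:GHpath} completes the proof.
\end{proof}

\section{Bounds on $s(k)$}\label{sec:bounds}

The \emph{fractional chromatic index} $\chi'_f(Q)$ is the minimum of $\sum_M w_M$ over all nonnegative weights $w_M$ on the matchings $M$ of $Q$ such that the matchings containing any given edge have total weight at least $1$. By Edmonds (1965),
\[
\chi'_f(Q)=\max\Big\{\Delta(Q),\ \max_{|S|\ge2}\frac{|E(S)|}{\lfloor|S|/2\rfloor}\Big\}.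
\]
A set $S$ of even size contributes at most $\Delta$, because $|E(S)|\le\Delta|S|/2$ by \eqref{eq:handshake}; a set of odd size contributes $2|E(S)|/(|S|-1)$. Therefore
\begin{equation}\label{eq:frac}
\lceil\chi'_f(Q)\rceil=\max\{\Delta(Q),\Gamma(Q)\}.
\end{equation}

\begin{theorem}[Chen, Gao, Kim, Postle and Shan~\cite{CGKPS}]\label{thm:CGKPS}
Let $Q$ be a multigraph with maximum degree $\Delta$.
\begin{enumerate}
\item[(a)] If $\chi'(Q)>\Delta+\sqrt[3]{\Delta/2}$, then $\chi'(Q)=\lceil\chi'_f(Q)\rceil$.
\item[(b)] If $3\le m\le23$ and $\chi'(Q)>\frac{m}{m-1}\Delta+\frac{m-3}{m-1}$, then $\chi'(Q)=\lceil\chi'_f(Q)\rceil$.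
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Theorem~\ref{thm:reduction} it suffices to bound $s(k)$; a coloring with $s(k)$ colors is also a coloring with any larger number of colors. Let $Q$ be a multigraph with $\Delta=\Delta(Q)\le k$ and $\Gamma(Q)\le k$.

(i) Theorem~\ref{thm:GS} gives $\chi'(Q)\le\max\{k+1,k\}=k+1$. So $s(k)\le k+1$.

(ii) By \eqref{eq:frac}, $\lceil\chi'_f(Q)\rceil\le k$. By Theorem~\ref{thm:CGKPS}(a), either $\chi'(Q)=\lceil\chi'_f(Q)\rceil\le k$ or $\chi'(Q)\le\Delta+\sqrt[3]{\Delta/2}\le k+\sqrt[3]{k/2}$. As $\chi'(Q)$ is an integer, $s(k)\le k+\lfloor\sqrt[3]{k/2}\rfloor$.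

Let $k\le23$. If $\chi'(Q)\le\Delta+1$, then $\chi'(Q)\le k+1$. If $\chi'(Q)\ge\Delta+2$, then, since $\Delta+20<44$,
\[
\frac{23}{22}\Delta+\frac{20}{22}=\Delta+\frac{\Delta+20}{22}<\Delta+2\le\chi'(Q),
\]
and Theorem~\ref{thm:CGKPS}(b) with $m=23$ gives $\chi'(Q)=\lceil\chi'_f(Q)\rceil\le k$. So $s(k)\le k+1$.

(iii) If $k=1$, then $Q$ has no two adjacent edges and $\chi'(Q)\le1$. If $k=2$, the components of $Q$ are paths and cycles, where two parallel edges count as a cycle of length $2$. The vertex set of a cycle of odd length $2r+1\ge3$ would give $\Gamma(Q)\ge\lceil 2(2r+1)/(2r)\rceil=3$. So all cycles are even, and alternating two colors along paths and cycles gives $\chi'(Q)\le2$. Thus $s(1)=1$ and $s(2)=2$.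
\end{proof}

\section{Rigid multigraphs and wheels}\label{sec:rigid}

To bound $\mathrm{rd}$ from below we must control all cuts that could be rainbow. The simplest way is to make every cut other than a star too large.

\begin{definition}
Let $q\ge k$. A connected $k$-regular multigraph $H$ on $n\ge3$ vertices is \emph{$q$-rigid} if $|\delta(S)|>q$ whenever $2\le|S|\le n-2$. A coloring of a multigraph is \emph{nearly proper} if all stars, except possibly one, are rainbow.
\end{definition}

In a $q$-rigid $k$-regular multigraph, $|\delta(S)|\ge k$ for every nonempty proper subset $S$ of the vertex set. Moreover, if $S$ separates $x$ from $y$ and $|\delta(S)|\le q$, then $S=\{x\}$ or $S=V(H)\setminus\{y\}$, so $\delta(S)$ is the star of $x$ or the star of $y$.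

\begin{lemma}\label{lem:stars}
Let $H$ be a $q$-rigid $k$-regular multigraph. Then $\lambda^+(H)=k$, and every coloring with $q$ colors that makes $H$ rainbow disconnected is nearly proper.
\end{lemma}

\begin{proof}
By (C1), $\lambda_H(x,y)=k$ for all $x\ne y$. By (C2), for all $x\ne y$ the star of $x$ or the star of $y$ is rainbow. So no two stars are both non-rainbow.
\end{proof}

With exactly $k$ colors and an even number of vertices, the exceptional star brings no freedom.

\begin{lemma}\label{lem:parity}
Let $H$ be a $k$-regular multigraph of even order. Every nearly proper coloring of $H$ with $k$ colors is proper.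
\end{lemma}

\begin{proof}
Let $w$ be a vertex such that all other stars are rainbow. Each of these stars has $k$ edges, so each color occurs exactly once at each vertex other than $w$. The number of these vertices is odd, and the degrees in a color class have an even sum. So each color occurs an odd number of times at $w$, in particular at least once. There are $k$ colors and $d(w)=k$, so each color occurs exactly once at $w$.
\end{proof}

The triangle shows that even order is needed.

Lemma~\ref{lem:stars} concerns $H$ itself, which may have parallel edges, whereas Theorems~\ref{thm:sharp} and~\ref{thm:converse} require simple graphs. We therefore replace each vertex $x$ of $H$ by a simple gadget to which the $k$ edges at $x$ are attached at different vertices. The gadget must not raise $\lambda^+$, and it must contain a vertex that cannot be cut off by a small cut splitting the gadget. A wheel does both: its rim vertices have small degree, and leaving part of the rim on the other side from the hub always costs more edges than it saves.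

\begin{lemma}\label{lem:wheel}
Let $k\ge4$ and $q\in\{k,k+1\}$, and let $H$ be a $q$-rigid $k$-regular multigraph. There is a connected simple graph $G$ with $\lambda^+(G)=k$ such that, if $\mathrm{rd}(G)\le q$, then $H$ has a nearly proper coloring with $q$ colors.
\end{lemma}

\begin{proof}
For each $x\in V(H)$ take a wheel with vertex set $W_x=\{h_x\}\cup R_x$: the \emph{rim} $R_x$ spans a cycle of length $k+2$, and the \emph{hub} $h_x$ is joined to every rim vertex by a \emph{spoke}. Attach the $k$ edges of $H$ at $x$ to $k$ distinct vertices of $R_x$, and call the resulting edges between wheels \emph{links}. Let $G$ be the graph obtained. Each vertex is incident with at most one link, so $G$ is simple; it is connected because $H$ is. For $S\subseteq V(H)$ put $W_S=\bigcup_{z\in S}W_z$. The links are the edges of $H$, and $\delta_G(W_S)=\delta_H(S)$ under this identification.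

\smallskip
\noindent\emph{Claim. If $X\subseteq V(G)$ separates $h_x$ from $h_y$ and $|\delta_G(X)|\le q$, then $\delta_G(X)$ is $\delta_G(W_x)$ or $\delta_G(W_y)$.}

\smallskip
Say that $X$ \emph{splits} $W_z$ if both $X$ and its complement meet $W_z$. Suppose $X$ splits $W_z$, and let $Y\ne\emptyset$ be the set of vertices of $R_z$ on the side not containing $h_z$. The $|Y|$ spokes ending in $Y$ lie in $\delta_G(X)$. If $Y=R_z$, these are $k+2>q$ edges, which is impossible. So $Y$ is a nonempty proper subset of the rim cycle, and at least two rim edges join $Y$ to $R_z\setminus Y$; they also lie in $\delta_G(X)$. Move $Y$ to the side of $h_z$. The $|Y|$ spokes and the two rim edges leave the cut. An edge that enters the cut has an end in $Y$ and is not inside $W_z$, so it is one of the at most $|Y|$ links at $Y$. Hence the cut shrinks by at least $2$. The move fixes all hubs and all other wheels, and $W_z$ is no longer split.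

Repeating the move for every split wheel, we reach a set $W_S$ with $x\in S$ and $y\notin S$, and $|\delta_G(W_S)|=|\delta_H(S)|\ge k$. If at least one move was made, then $|\delta_G(W_S)|\le q-2\le k-1$, a contradiction. So $X=W_S$ and $|\delta_H(S)|\le q$. By rigidity $S=\{x\}$ or $S=V(H)\setminus\{y\}$, which proves the claim.

\smallskip
By the claim, a set separating two hubs has a cut of size $k$ or of size greater than $q\ge k$, and $|\delta_G(W_x)|=k$. So $\lambda_G(h_x,h_y)=k$ for $x\neq y$. Every other pair of vertices contains a rim vertex, which has degree at most $4\le k$. Thus $\lambda^+(G)=k$.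

Finally, let $G$ be rainbow disconnected with $q$ colors. By (C2) and the claim, $\delta_G(W_x)$ or $\delta_G(W_y)$ is rainbow for all $x\ne y$. Give each edge of $H$ the color of its link. Since $\delta_G(W_x)$ is the star of $x$ in $H$, no two stars of $H$ are both non-rainbow.
\end{proof}

The hypothesis $k\ge4$ keeps the rim vertices from raising $\lambda^+$, and $q\le k+1$ is used twice: the rim is longer than $q$, and a saving of $2$ per move exceeds $q-k$.

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
The multigraph $H$ is $(k+1)$-rigid. Let $G$ be the simple graph given by Lemma~\ref{lem:wheel} with $q=k+1$. Since $\lambda^+(G)=k$, the hypothesis gives $\mathrm{rd}(G)\le k+1$. So $H$ has a coloring with $k+1$ colors in which all stars other than that of some vertex $w$ are rainbow. Its restriction to $H-w$ is proper.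
\end{proof}

\begin{remark}
The conclusion of Theorem~\ref{thm:converse} is an instance of the inequality $s(k)\le k+1$. For any vertex $w$ of $H$ and any nonempty $S\subseteq V(H)\setminus\{w\}$, identity \eqref{eq:handshake} gives $2|E(S)|=k|S|-|\delta_H(S)|\le k(|S|-1)$, so $\Gamma(H-w)\le k$. Shannon's bound gives only $\chi'(H-w)\le\frac32k$.
\end{remark}

\section{Graphs that need $\lambda^++1$ colors}\label{sec:sharp}

The lemmas of Section~\ref{sec:rigid} reduce Theorem~\ref{thm:sharp} to a construction.

\begin{proposition}\label{prop:criterion}
Let $H$ be a $k$-rigid $k$-regular multigraph of even order with $\chi'(H)>k$. Suppose that $H$ is simple or $k\ge4$. Then there is a connected simple graph $G$ with $\lambda^+(G)=k$ and $\mathrm{rd}(G)\ge k+1$.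
\end{proposition}

\begin{proof}
If $H$ is simple, take $G=H$ and use Lemma~\ref{lem:stars}; otherwise take $G$ from Lemma~\ref{lem:wheel} with $q=k$. In both cases $\lambda^+(G)=k$, and $\mathrm{rd}(G)\le k$ would give a nearly proper coloring of $H$ with $k$ colors. By Lemma~\ref{lem:parity} it would be proper, contrary to $\chi'(H)>k$.
\end{proof}

All our multigraphs $H$ come from the Petersen graph. We use repeatedly that, for a perfect matching $M$ and a vertex set $S$,
\begin{equation}\label{eq:matchingparity}
|M\cap\delta(S)|\equiv|S|\pmod 2,
\end{equation}
which is \eqref{eq:handshake} for the graph with edge set $M$, and that the color classes of a proper coloring of a $k$-regular multigraph with $k$ colors are perfect matchings.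

\subsection{The Petersen graph: $k=3$}

The Petersen graph $P$ has vertices $u_a,v_a$ for $a\in\mathbb Z_5$, \emph{outer edges} $u_au_{a+1}$, \emph{inner edges} $v_av_{a+2}$ and \emph{rungs} $u_av_a$. It is connected and cubic; the outer edges form a $5$-cycle, and so do the inner edges.

\begin{lemma}\label{lem:petersen}
\begin{enumerate}
\item[(a)] $P$ has no cycle of length less than $5$.
\item[(b)] $|\delta_P(S)|\ge4$ if $2\le|S|\le8$, and $|\delta_P(S)|\ge5$ if $3\le|S|\le7$. In particular, $P$ is $3$-rigid and $3$-edge-connected.
\item[(c)] $P$ has exactly six perfect matchings $M_1,\dots,M_6$. Every edge lies in exactly two of them, and every two of them share exactly one edge.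
\item[(d)] $\chi'(P)>3$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A cycle uses an even number of rungs, no two of them adjacent. A cycle with no rung is the outer or the inner $5$-cycle, and a cycle with at least four rungs has length at least $8$. A cycle with exactly two rungs $u_av_a$, $u_bv_b$ also contains an outer $u_a$-$u_b$ path and an inner $v_a$-$v_b$ path. These cannot both be single edges, since $b-a$ cannot be both $\pm1$ and $\pm2$. So the length is at least $2+1+2=5$.

(b) By complementation let $2\le|S|\le5$. By \eqref{eq:handshake}, $|\delta_P(S)|=3|S|-2|E(S)|$. If $|S|\le4$, then $S$ spans a forest by (a), so $|E(S)|\le|S|-1$ and $|\delta_P(S)|\ge|S|+2$. If $|S|=5$, then $S$ spans a forest or a $5$-cycle, the latter without chords by (a); so $|E(S)|\le5$ and $|\delta_P(S)|\ge5$.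

(c) By \eqref{eq:matchingparity} with $S=\{u_0,\dots,u_4\}$, a perfect matching contains $1$, $3$ or $5$ rungs. With five rungs it is the set $N_\infty$ of all rungs. Three rungs are impossible: the two remaining indices $a,b$ would need both $u_au_b$ and $v_av_b$ to be edges. If $u_av_a$ is the only rung, the other outer vertices span the path $u_{a+1}u_{a+2}u_{a+3}u_{a+4}$ and the other inner vertices span the path $v_{a+2}v_{a+4}v_{a+1}v_{a+3}$, each with a unique perfect matching. So the matching is
\[
N_a=\{u_av_a,\ u_{a+1}u_{a+2},\ u_{a+3}u_{a+4},\ v_{a+1}v_{a+3},\ v_{a+2}v_{a+4}\}.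
\]
This gives six perfect matchings. From the list, the rung $u_av_a$ lies in $N_\infty$ and $N_a$ only, the outer edge $u_au_{a+1}$ in $N_{a-1}$ and $N_{a-3}$ only, and the inner edge $v_av_{a+2}$ in $N_{a-1}$ and $N_{a-2}$ only. As $a$ runs through $\mathbb Z_5$, the index pairs $\{\infty,a\}$, $\{a-1,a-3\}$, $\{a-1,a-2\}$ run through the five pairs containing $\infty$, the five pairs with difference $\pm2$, and the five pairs with difference $\pm1$. So each of the $15$ pairs of matchings shares exactly one edge.

(d) A proper coloring with three colors would give disjoint perfect matchings, contrary to (c).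
\end{proof}

By (b) and (d), Proposition~\ref{prop:criterion} applies to the simple graph $H=P$ of order $10$. This settles $k=3$.

\subsection{Weighted Petersen multigraphs: $k\ge7$}

Let $e_{ij}$ be the common edge of $M_i$ and $M_j$; by Lemma~\ref{lem:petersen}(c) these are the $15$ edges of $P$, each named once. Since every edge lies in two perfect matchings, $P$ is the sum of its six perfect matchings, each taken with weight $\frac12$. A proper coloring of a regular multigraph on $P$ with as many colors as its degree writes it as a sum of perfect matchings with integer weights. We shall see that the weights are determined by the multigraph, so any choice of weights that are all half-odd integers gives a regular multigraph with no such coloring. Rigidity requires that the weights be balanced.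

Let $k\ge7$ and $m=k-3\geq 4$. Write $m=6s+r$ with $0\le r\le5$, let $y_1=\dots=y_r=s+1$ and $y_{r+1}=\dots=y_6=s$, and put $x_i=y_i+\frac12$. Then $x_1\ge\dots\ge x_6\ge\frac12$ and $\sum_ix_i=m+3=k$. We need the inequality
\begin{equation}\label{eq:balance}
x_1+x_2\le\frac{k-1}{2},\qquad\text{equivalently}\qquad y_1+y_2\le\frac m2=3s+\frac r2 .
\end{equation}
If $r=0$, then $y_1+y_2=2s\le3s$. If $r=1$, then $s\ge1$ because $m\ge4$, so $y_1+y_2=2s+1\le3s$. If $r\ge2$, then $y_1+y_2=2s+2$ and we need $s+\frac r2\ge2$; this holds if $s\ge1$, and if $s=0$ it holds because $r=m\ge4$.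

Let $H_k$ be obtained from $P$ by replacing $e_{ij}$ by $x_i+x_j=y_i+y_j+1\ge1$ parallel edges. The multiplicity of an edge $e$ of $P$ is the sum of $x_i$ over the two matchings $M_i$ containing $e$, so for every vertex set $S$
\begin{equation}\label{eq:weightedcut}
|\delta_{H_k}(S)|=\sum_{i=1}^6x_i\,\alpha_i,\qquad\text{where }\alpha_i=|M_i\cap\delta_P(S)| .
\end{equation}
For $|S|=1$ all $\alpha_i$ equal $1$, so $H_k$ is $k$-regular.

\begin{lemma}\label{lem:weighted}
For $k\ge7$, the multigraph $H_k$ is $k$-rigid and $\chi'(H_k)>k$.
\end{lemma}

\begin{proof}
Suppose $H_k$ has a proper coloring with $k$ colors. Each color class is a perfect matching of $H_k$ and projects to one of $M_1,\dots,M_6$; let $n_i$ be the number of classes projecting to $M_i$. The $x_i+x_j$ copies of $e_{ij}$ lie in different classes, and a class contains a copy of $e_{ij}$ exactly when it projects to $M_i$ or $M_j$. So $n_i+n_j=x_i+x_j$ for all $i\neq j$, and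
\[
2n_1=(n_1+n_2)+(n_1+n_3)-(n_2+n_3)=(x_1+x_2)+(x_1+x_3)-(x_2+x_3)=2x_1 .
\]
But $x_1$ is not an integer. Hence $\chi'(H_k)>k$.

For rigidity we show $|\delta_{H_k}(S)|\ge k+1$ for $2\le|S|\le5$; larger sets follow by complementation. Recall that $\alpha_i\equiv|S|\pmod 2$ by \eqref{eq:matchingparity}.

\emph{Case $|S|\in\{3,5\}$.} Each $\alpha_i$ is odd, so $\alpha_i\ge1$. Each edge lies in two matchings, so $\sum_i\alpha_i=2|\delta_P(S)|\ge10$ by Lemma~\ref{lem:petersen}(b). Since $x_i\ge\frac12$,
\[
|\delta_{H_k}(S)|=\sum_ix_i+\sum_ix_i(\alpha_i-1)\ge k+\tfrac12(10-6)=k+2 .
\]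

\emph{Case $|S|=2$.} Each $\alpha_i$ is even, and $\alpha_i=0$ only if the two vertices of $S$ are joined by an edge of $M_i$. This happens for at most two indices. As $x_1,x_2$ are the largest weights, \eqref{eq:weightedcut} and \eqref{eq:balance} give $|\delta_{H_k}(S)|\ge2(k-x_1-x_2)\ge k+1$.

\emph{Case $|S|=4$.} Each $\alpha_i$ is even, and $\alpha_i=0$ only if two edges of $M_i$ cover $S$. Suppose this holds for $i\ne j$. Two ways of pairing up a set of four elements are equal or have no common pair. If they are equal, then $|M_i\cap M_j|\ge2$; otherwise the four edges form a $4$-cycle in $P$. Both contradict Lemma~\ref{lem:petersen}. So $\alpha_i=0$ for at most one index, and $|\delta_{H_k}(S)|\ge2(k-x_1)\ge 2(k-x_1-x_2)\geq k+1$.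
\end{proof}

Since $H_k$ has order $10$, Proposition~\ref{prop:criterion} settles every $k\ge7$.

\begin{remark}
For $k=4,5,6$ the same recipe gives $x_1+x_2=2,3,3$. The two ends of $e_{12}$ then form a set whose cut has $2(k-x_1-x_2)=4,4,6$ edges, which is at most $k$, so the multigraph is not $k$-rigid. This is why $k=4$ needs a different construction.
\end{remark}

\subsection{A line graph: $k=4$}

The \emph{line graph} of a simple graph $J$ has vertex set $E(J)$, two vertices being adjacent when the edges of $J$ share an end. If $J$ is cubic, its line graph is $4$-regular, and we shall see that it inherits both rigidity and non-colorability from $J$. The line graph of $P$ has $15$ vertices, so Lemma~\ref{lem:parity} does not apply to it. We first enlarge $P$ to obtain an even number of edges.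

Let $J$ be obtained from $P$ by replacing a vertex $p$ by a triangle with vertex set $Z$, the three edges at $p$ being attached to the three vertices of $Z$. Then $J$ is simple and cubic with $15+3=18$ edges, and contracting $Z$ gives back $P$.

\begin{lemma}\label{lem:J}
$\chi'(J)>3$, and $J$ is $3$-edge-connected.
\end{lemma}

\begin{proof}
In a proper coloring of $J$ with three colors, each color class meets $\delta(Z)$ in an odd number of edges by \eqref{eq:matchingparity}. Since $|\delta(Z)|=3$, these three edges have distinct colors, and contracting $Z$ gives a proper coloring of $P$ with three colors, contrary to Lemma~\ref{lem:petersen}(d).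

Suppose $|\delta_J(X)|\le2$ for some nonempty proper subset $X$ of $V(J)$. If $Z$ lies in $X$ or in its complement, then $\delta_J(X)$ is the cut of a nonempty proper subset of $V(P)$, contrary to Lemma~\ref{lem:petersen}(b). Otherwise, after complementing $X$ if necessary, $X\cap Z=\{z\}$. Then the two triangle edges at $z$ lie in $\delta_J(X)$, so they are all of $\delta_J(X)$. As $d(z)=3$, the set $X'=X\setminus\{z\}$ is nonempty, and it avoids $Z$. An edge from $X'$ to a vertex outside $X$ would be a third edge of $\delta_J(X)$, so every edge of $\delta_J(X')$ ends at $z$, and only the non-triangle edge at $z$ can do so. Thus $X'\subseteq V(P)\setminus\{p\}$ has $|\delta_P(X')|\le1$, a contradiction.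
\end{proof}

Let $L$ be the line graph of $J$. It is simple, connected and $4$-regular, of order $18$. For $u\in V(J)$ the three edges of $J$ at $u$ span a triangle $K_u$ in $L$. Two adjacent edges of $J$ share exactly one vertex, so the triangles $K_u$ partition $E(L)$, and a vertex $e=uv$ of $L$ has two of its edges in $K_u$ and two in $K_v$.

\begin{lemma}\label{lem:L}
$\chi'(L)>4$, and $L$ is $4$-rigid.
\end{lemma}

\begin{proof}
Suppose $L$ has a proper coloring with four colors. For an edge $e=uv$ of $J$ let $A_u(e)$ be the pair of colors on the two edges of $K_u$ at $e$. All four colors occur at $e$, so $\pi(e)=\{A_u(e),A_v(e)\}$ is one of the three partitions of the color set into two pairs. Let $e,f,g$ be the edges of $J$ at $u$. The triangle $K_u$ has three different colors, and $A_u(e),A_u(f),A_u(g)$ are the three $2$-element subsets of this set of three colors. Any two of them are different and intersect, so they do not belong to the same partition. Hence $\pi(e),\pi(f),\pi(g)$ are distinct, and $\pi$ is a proper coloring of $J$ with three colors, contrary to Lemma~\ref{lem:J}.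

Now let $X$ be a nonempty proper subset of $V(L)=E(J)$ with $|\delta_L(X)|\le4$; we show that $X$ or its complement is a single edge of $J$. Call $X$ and $E(J)\setminus X$ the two \emph{classes}, and call a vertex $u$ of $J$ \emph{mixed} if both classes contain an edge at $u$. At a mixed vertex $u$ one edge $e_u$ is alone in its class, and $K_u$ contributes to $\delta_L(X)$ the two edges at $e_u$; other triangles contribute nothing. So $|\delta_L(X)|$ is twice the number of mixed vertices, and there are at most two mixed vertices. Let $D$ be the set of the edges $e_u$, so $|D|\le2$. The graph $J-D$ is connected by Lemma~\ref{lem:J}, and at each of its vertices all edges lie in one class. Hence all edges of $J-D$ lie in one class, and after complementing $X$ if necessary, $X\subseteq D$. If $|X|=2$, the two edges of $X$ have at least three ends in total. Each of these vertices is incident with one or two edges of $X$ and has degree $3$, so it is mixed, which gives three mixed vertices. Therefore $|X|=1$.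
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Apply Proposition~\ref{prop:criterion} to $P$ for $k=3$ (Lemma~\ref{lem:petersen}), to $L$ for $k=4$ (Lemma~\ref{lem:L}), and to $H_k$ for $k\ge7$ (Lemma~\ref{lem:weighted}). This gives $\lambda^+(G)=k$ and $\mathrm{rd}(G)\ge k+1$, and equality holds by Theorem~\ref{thm:main}(i).
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHL} Xuqing Bai, Zhong Huang, Xueliang Li, Bounds for the rainbow disconnection number of graphs, arXiv:2003.13237 (2020).

\bibitem{CGKPS} G. Chen, Y. Gao, R. Kim, L. Postle, S. Shan, Chromatic index determined by fractional chromatic index, J. Combin. Theory Ser. B 131 (2018) 85--108.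

\bibitem{CJZ} G. Chen, G. Jing, W. Zang, Proof of the Goldberg--Seymour conjecture on edge-colorings of multigraphs, arXiv:1901.10316.

\bibitem{GH} Gomory, Hu, J. SIAM 9 (1961) 551--570.

\bibitem{Sch} Schrijver, \emph{Combinatorial Optimization}, \S15.4.

\end{thebibliography}
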